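# Torus classes of $SL_2(\mathbb Z[\frac1\ell,\xi_\ell])$ indexed by ideal classes, and the kernel of $Kf_*$

## 1. One torus for each ideal class, and the class $z$

**The ring.** Let $\ell$ be an odd prime, $\xi_\ell\in\mathbb C$ a primitive $\ell$-th root of unity, $k=\mathbb F_\ell$, $F=\mathbb Q(\xi_\ell)$, $O=\mathbb Z[\xi_\ell]$, $\pi=1-\xi_\ell$. The ideal $\mathfrak p=\pi O$ is the only prime of $O$ over $\ell$, and its residue field is $\mathbb F_\ell$. Our ring is
$$R=\mathbb Z[\tfrac1\ell,\xi_\ell]=O[1/\pi].$$
Since $\mathfrak p$ is principal, inverting $\pi$ does not change the class group: $\mathrm{Pic}(R)=\mathrm{Pic}(O)$. Put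
$$r=\tfrac{\ell+1}2,\qquad n=3r-3=\tfrac{3(\ell-1)}2 .$$
The field $F$ has $r-1$ complex places and no real ones. So $O^*$ has rank $r-2$, and adjoining $\pi$ gives $R^*\cong\mu_{2\ell}\times\mathbb Z^{r-1}$. Homology and cohomology have coefficients in $k$ unless another coefficient group is written.

**The cohomology of $R^*$.** Let $x\in H^2(R^*)$ be the mod $\ell$ first Chern class of the character $R^*\subset\mathbb C^*$, and let $y^{(1)},\dots,y^{(r)}$ be a basis of $H^1(R^*)=\mathrm{Hom}(R^*,k)$. On $\mu_\ell$ the class $x$ restricts to the polynomial generator, and on a free summand it vanishes, because characters of $\mathbb Z^{r-1}$ deform to the trivial one. By Künneth,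
$$H^*(R^*)=k[x]\otimes\Lambda(y^{(1)},\dots,y^{(r)}).$$
For $J\subset\{1,\dots,r\}$ write $y_J$ for the product of the $y^{(j)}$, $j\in J$. The classes $x$ and $y^{(j)}$ are primitive for the multiplication $R^*\times R^*\to R^*$: the Chern class of a product of characters is the sum, and the $y^{(j)}$ are homomorphisms. Hence inversion multiplies $x^ky_J$ by $(-1)^{k+|J|}$.

**Definition of $z$.** Put
$$top=x^{r-2}\,y^{(1)}\cdots y^{(r)}\in H^{3r-4}(R^*),$$
and let $z\in H_{3r-4}(R^*)$ be the functional with $z(top)=1$ that vanishes on all other monomials $x^ky_J$.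

In degree $3r-4$ the monomials with $|J|=r$ are the multiples of $top$. So $z$ is the projection onto the summand $x^{r-2}\Lambda^r$, and a change of the basis $y^{(j)}$ only rescales it. Since $(r-2)+r$ is even, $top$ and $z$ are invariant under inversion. Note $3r-4=n-1=\frac{3\ell-5}2$. For $\ell=3$ we have $r=2$ and $top=y^{(1)}y^{(2)}$; for $\ell=5$ we have $r=3$ and $top=x\,y^{(1)}y^{(2)}y^{(3)}$ in degree $5$; for $\ell=23$ the degree is $32$.

**Tori.** An $R$-lattice is a finitely generated $R$-submodule $L\subset F^2$ that spans $F^2$. Put $\Gamma(L)=\{g\in SL_2(F):gL=L\}$, so that $\Gamma(R^2)=SL_2(R)$. By Steinitz, $L$ is a direct sum $M_1\oplus M_2$ of rank one projective modules, and $M_1\oplus M_2\cong M_1'\oplus M_2'$ if and only if $[M_1][M_2]=[M_1'][M_2']$ in $\mathrm{Pic}(R)$. Each decomposition gives a torus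
$$R^*\to\Gamma(L),\qquad u\mapsto (u\text{ on }M_1,\ u^{-1}\text{ on }M_2).$$

**Definition of $z_L(b)$.** For $b\in\mathrm{Pic}(R)$ let $z_L(b)\in H_{n-1}(\Gamma(L))$ be the image of $z$ under the torus of a decomposition $L=M_1\oplus M_2$ with $[M_1]=b$.

Such a decomposition exists: choose modules with classes $b$ and $[\Lambda^2L]b^{-1}$ and apply Steinitz. The result does not depend on the choice. If $L=M_1'\oplus M_2'$ with $M_1'\cong M_1$, then $M_2'\cong M_2$, because $M_1\otimes M_2\cong\Lambda^2L$. So some $g\in GL(L)$ carries the first decomposition to the second. Rescaling $g$ on $M_2$ by the unit $(\det g)^{-1}$, we may take $\det g=1$. Then the two tori are conjugate in $\Gamma(L)$ and have the same effect on homology. Two properties follow directly.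

* (i) $z_L(b)=z_L([\Lambda^2L]\,b^{-1})$. Exchanging $M_1$ and $M_2$ composes the torus with inversion, which fixes $z$.
* (ii) An $R$-isomorphism $L\cong L'$ carries $z_L(b)$ to $z_{L'}(b)$. It extends to an element of $GL_2(F)$ that conjugates $\Gamma(L)$ to $\Gamma(L')$ and carries decompositions to decompositions.

**Example.** For $L=R^2$ and $b=1$ the torus is $\theta(u)=\mathrm{diag}(u,u^{-1})$, so $z_{R^2}(1)=\theta_*z$. Let $I=(a,b)$ be any nonzero ideal of $R$ with two given generators. Then $aI^{-1}+bI^{-1}=R$, so there are $c,d\in I^{-1}$ with $ad-bc=1$. The matrix $g=\begin{pmatrix}a&c\\b&d\end{pmatrix}$ maps $I^{-1}\oplus I$ into $R^2$, and its inverse $\begin{pmatrix}d&-c\\-b&a\end{pmatrix}$ maps $R^2$ into $I^{-1}\oplus I$. Hence $R^2=g(I^{-1}\oplus I)$, with torus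
$$g\,\mathrm{diag}(u,u^{-1})\,g^{-1}=\begin{pmatrix}adu-bcu^{-1}&-ac(u-u^{-1})\\ bd(u-u^{-1})&adu^{-1}-bcu\end{pmatrix}\in SL_2(R).$$

**What these classes are for.** The diagonal torus lies in the subgroup generated by rank-one data. We shall see that the étale model cannot see $\theta_*z$, and that $SL_2(R)$ can, provided there are at least two tori up to conjugacy. This decides the following question.

## 2. The map $Kf_*$ and what is proved

Let $\ell$ be regular, that is, $\ell$ does not divide the class number of $F$. Write $GL_n=GL_n(R)$ in this section only for general rank $n$. Set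
$$A=\bigoplus_{n,p\ge0}H_p(GL_n),\qquad A^{\acute et}=\bigoplus_{n,p}H_p(BGL_n^{\acute et}),$$
where $BGL_n^{\acute et}$ is the Dwyer–Friedlander étale model of $BGL_n(R)$. Both are bi-graded algebras under block sum, and the étale approximation maps $f:BGL_n(R)\to BGL_n^{\acute et}$ induce an algebra homomorphism $f_*:A\to A^{\acute et}$. Let $\mathsf T=\bigoplus_nH_*(GL_1^{\times n})$ be the tensor algebra on its rank-one part, and $\iota_*:\mathsf T\to A$ the map induced by the diagonal inclusions. For such an algebra $B$ let $KB$ be the subalgebra generated by rank one. So $K\mathsf T=\mathsf T$, and $KA$ is the image of $\iota_*$. Let $Kf_*:KA\to KA^{\acute et}$ be the restriction of $f_*$.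

The given facts are: $f_*$ and $f_*\iota_*$ are surjective; $f_*$ is bijective in rank $1$; $KA^{\acute et}=A^{\acute et}$; $f_*$ is not an isomorphism. The question, from Marian F. Anton, "Homological symbols and the Quillen conjecture", arXiv:0804.3553 (2008), is whether $Kf_*:KA\to A^{\acute et}$ is an isomorphism. In words: $f_*$ has a kernel; does it have one already on the classes built from diagonal matrices?

Since $Kf_*$ is surjective, the only issue is injectivity. In rank $1$ it is injective, because $f_*$ is. So rank $2$ is the first case. The answer is no.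

**Theorem A.** Let $\ell$ be regular with $\mathrm{Pic}(R)\ne0$. Then $Kf_*$ is not injective. Precisely, in rank $2$ and every homological degree $p\ge\frac{3\ell-5}2$,
$$\dim\ker(Kf_*)_{p,2}\ \ge\ \dim H_{p-\frac{3\ell-5}2}(R^*;\mathbb F_\ell)>0 .$$

**Theorem B** ($\ell$ an odd prime, regular or not). If $\mathrm{Pic}(R)\neq0$, then $\theta_*z\ne0$ in $H_{n-1}(SL_2(R);\mathbb F_\ell)$.

**The prime $23$.** The hypothesis of Theorem A holds for $\ell=23$.

* *Regularity.* By Kummer's criterion it suffices that $23$ divides no numerator of $B_2,B_4,\dots,B_{20}$. Up to sign these are $1,1,1,1,5,691,7,3617,43867,174611$. Modulo $23$ the last five are $1,7,6,6,18$, since $691=23\cdot30+1$, $3617=23\cdot157+6$, $43867=23\cdot1907+6$, $174611=23\cdot7591+18$.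
* *Class group.* The field $\mathbb Q(\sqrt{-23})\subset\mathbb Q(\xi_{23})$ has class number $3$. Let $H$ be its Hilbert class field. The extension $\mathbb Q(\xi_{23})/\mathbb Q(\sqrt{-23})$ is totally ramified over $23$, so it meets $H$ only in $\mathbb Q(\sqrt{-23})$. Hence $H\cdot\mathbb Q(\xi_{23})$ is an unramified abelian extension of $\mathbb Q(\xi_{23})$ of degree $3$, and $\mathrm{Pic}(R)\ne0$.

So the assertion that $Kf_*$ is an isomorphism is false: it fails for $\ell=23$ in rank $2$ and degree $32$. By Masley–Montgomery (J. reine angew. Math. 286/287 (1976)), the primes with $h(\mathbb Q(\xi_\ell))=1$ are exactly those with $\ell\le19$, so it fails for every regular $\ell\ge23$. For $\ell\le19$ we have $\mathrm{Pic}(R)=0$, and the method gives no conclusion. For $\ell=3$ the ring $O$ is Euclidean, so both theorems are vacuous there. **From now on $\ell\ge5$.**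

## 3. What the étale model can detect in rank two

In this section $\ell$ is regular. The aim is to compute enough of $H^*(BGL_2^{\acute et})$ to see that it pairs to zero with the classes we build from $z$.

**Facts used about the model** (Dwyer–Friedlander, *Topological models for arithmetic*, Topology 33 (1994)). Since $\ell$ is regular, a wedge $W$ of $r$ circles is a good mod $\ell$ model of the étale type of $R$. The space $BGL_n^{\acute et}$ is the space of sections of a fibration $E_n\to W$ with fiber $BU(n)^\wedge_\ell$. The group $\pi_1W$ acts on the fiber through the cyclotomic character, hence trivially on its mod $\ell$ cohomology, because $\xi_\ell\in R$. Block sum comes from fiberwise maps $m:E_n\times_WE_{n'}\to E_{n+n'}$. The composite of $f$ with evaluation at the base point of $W$ (given by $R\subset\mathbb C$) is the completion of $BGL_n(R)\to BGL_n(\mathbb C)^{top}\simeq BU(n)$.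

**Classes on $E_n$.** Since $W$ is $1$-dimensional and $H^{odd}(BU(n))=0$, the Serre spectral sequence shows that restriction $H^{2i}(E_n)\to H^{2i}(BU(n))$ is an isomorphism. The same holds for $E_n\times_WE_{n'}$. So the Chern classes extend uniquely to $c_i\in H^{2i}(E_n)$, and the Whitney formula for $m^*c_i$ holds because it holds on fibers. Let $ev:BGL_n^{\acute et}\times W\to E_n$ be evaluation and $\eta_1,\dots,\eta_r$ the basis of $H^1(W)$ dual to the circles. Define $c_i$ and $e_i^{(j)}\in H^{2i-1}(BGL_n^{\acute et})$ by
$$ev^*c_i=c_i\otimes1+\sum_je_i^{(j)}\otimes\eta_j .\tag{1}$$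

**Lemma 1.** $H^*(BGL_n^{\acute et})$ is a free $k[c_1,\dots,c_n]$-module on the monomials in the $e_i^{(j)}$. In particular it is generated as an algebra by the $c_i$ and $e_i^{(j)}$.

*Proof.* The plan is to apply Leray–Hirsch to evaluation at the base point. Write $B=BU(n)^\wedge_\ell$.

**Step 1: the fiber.** Evaluation at the base point is a fibration over the simply connected space $B$. Its fiber is $\prod_{j=1}^rF_j$, where $F_j$ is the space of sections over the $j$-th circle with prescribed value at the base point. Cutting the circle open trivializes $E_n$ over $[0,1]$. The prescribed value is seen as a point $b$ at $0$ and a point $b'$ at $1$, and $F_j$ becomes the space of paths in $B$ from $b$ to $b'$. So $F_j\simeq\Omega B\simeq U(n)^\wedge_\ell$.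

**Step 2: restricting $e_i^{(j)}$ to the fiber.** On $\prod F_j$, evaluation over the $j$-th circle depends only on the coordinate in $F_j$. So $e_i^{(j)}$ restricts to a class pulled back from $F_j$. To identify it, note that evaluation at the base point is constant on $F_j$, so $ev^*c_i=e_i^{(j)}\otimes\eta_j$ on $F_j\times S^1_j$. This class comes from a unique class in $H^{2i}(F_j\times(S^1_j,*))$, since $F_j\times*$ is a retract of $F_j\times S^1_j$. For $i\ge1$ the class $c_i$ lifts uniquely to $H^{2i}(B,\{b,b'\})=H^{2i}(B)$. Pulling back along the cut circle, $e^{(j)}_i\otimes\eta_j$ is up to sign the pullback of $c_i$ under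
$$F_j\times([0,1],\partial)\to(B,\{b,b'\}).$$
Concatenate with a fixed path from $b'$ to $b$ to identify $F_j$ with $\Omega B$. The added piece contributes a class pulled back from $H^{2i}([1,2],\partial)=0$. So $e_i^{(j)}|_{F_j}$ is, up to sign, the loop suspension of $c_i$.

**Step 3: Leray–Hirsch.** The suspensions of $c_1,\dots,c_n$ freely generate the exterior algebra $H^*(U(n))$. By Künneth the monomials in the $e_i^{(j)}$ restrict to a basis of $H^*(\prod F_j)$. Leray–Hirsch gives the claim. $\square$

**Example: rank one.** Here $H^*(BGL_1^{\acute et})=k[c_1]\otimes\Lambda(e_1^{(1)},\dots,e_1^{(r)})$. We have $f^*c_1=x$. Since $f_*$ is bijective in rank $1$, the $f^*e_1^{(j)}$ form a basis of $H^1(R^*)$, and **we take this basis as the $y^{(j)}$.**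

**Lemma 2.** Let $\varphi:R^*\times R^*\to GL_1\times GL_1$, $\varphi(s,u)=(su,su^{-1})$. For every $a\in H_*(R^*)$ we have $f_*\iota_*\varphi_*(a\otimes z)=0$.

*Proof.*
**Step 1: pull the generators back to $GL_1\times GL_1$.** Because $f_*$ is multiplicative, we may compute with the étale block sum. On sections it is composition with $m$. So $ev^*c_2$ pulls back to the product of the two classes $ev^*c_1$, and $ev^*c_1$ to their sum. With subscripts for the two factors, $c_2$ gives
$$\Big(x_1+\sum_jy_1^{(j)}\otimes\eta_j\Big)\Big(x_2+\sum_jy_2^{(j)}\otimes\eta_j\Big).$$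
Since $\eta_j\eta_{j'}=0$ and the $x_i$ have even degree, comparison with (1) gives
$$c_1\mapsto x_1+x_2,\quad c_2\mapsto x_1x_2,\quad e_1^{(j)}\mapsto y_1^{(j)}+y_2^{(j)},\quad e_2^{(j)}\mapsto x_1y_2^{(j)}+x_2y_1^{(j)}.$$

**Step 2: apply $\varphi^*$.** Write $X,Y^{(j)}$ for the classes in the variable $s$ and $x,y^{(j)}$ for those in $u$. By primitivity $x_1,x_2\mapsto X\pm x$ and $y_1^{(j)},y_2^{(j)}\mapsto Y^{(j)}\pm y^{(j)}$. Therefore
$$c_1\mapsto2X,\quad c_2\mapsto X^2-x^2,\quad e_1^{(j)}\mapsto2Y^{(j)},\quad e_2^{(j)}\mapsto2XY^{(j)}-2xy^{(j)}.\tag{2}$$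

**Step 3: a subalgebra that $z$ annihilates.** Let $\mathcal Z=\mathrm{span}\{x^ky_J:k\ge|J|\}$. It is a subalgebra, and it contains $1$, $x^2$ and $xy^{(j)}$. So all classes in (2) lie in $H^*(R^*)\otimes\mathcal Z$. By Lemma 1, the image of the whole of $H^*(BGL_2^{\acute et})$ lies there. As $z$ is dual to $x^{r-2}y_{\{1,\dots,r\}}$ and $r-2<r$, it vanishes on $\mathcal Z$. So $f_*\iota_*\varphi_*(a\otimes z)$ pairs to $0$ with all of $H^*(BGL_2^{\acute et})$, and is $0$. $\square$

**Why this monomial.** Replace $z$ by the functional $z_{k,J}$ dual to $x^ky_J$. There are three cases.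

* If $k+|J|$ is odd, then $\theta_*z_{k,J}=0$ in $H_*(SL_2(R))$. Indeed $w=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ conjugates $\theta(u)$ to $\theta(u^{-1})$, so $\theta_*z_{k,J}=-\theta_*z_{k,J}$.
* If $k+|J|$ is even and $k\ge|J|$, then by (2) with $s=1$ a product of $e_2^{(j)}$, $j\in J$, with $(k-|J|)/2$ factors $c_2$ restricts to a nonzero multiple of $x^ky_J$. So the étale model detects $\theta_*z_{k,J}$.
* If $k+|J|$ is even and $k<|J|$, the proof of Lemma 2 applies, and the class is a candidate. Then $k\le|J|-2$, so its degree is at most $3|J|-4\le3r-4$.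

So $z$ is the candidate of highest degree. For $\ell=5$, where $r=3$, the candidates are the three monomials $y^{(i)}y^{(j)}$ and $top=xy^{(1)}y^{(2)}y^{(3)}$.

**A first attempt, and where it stops.** To prove $\theta_*z\ne0$ one wants a class $\kappa\in H^{n-1}(SL_2(R))$ with $\langle\theta^*\kappa,z\rangle\neq0$. The natural supply is Chern classes and the classes $e_i^{(j)}$. But by (2) with $s=1$ they restrict into $\mathcal Z$, where $z$ is zero. The computation that puts our class into $\ker f_*$ also rules out every class of this supply. A detecting class must come from the group $SL_2(R)$ itself.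

## 4. Passing from $SL_2(R)$ to $GL_2(R)$: Theorem B implies Theorem A

The purpose is to show that $a\mapsto\iota_*\varphi_*(a\otimes z)$ is injective on $H_*(R^*)$ once $\theta_*z\ne0$.

**Step 1: split off scalars.** Let $Q=R^*/(R^*)^2$, a finite $2$-group. If $\det g=s^2$, then $g=s\cdot(s^{-1}g)$. So the kernel of $\det:GL_2(R)\to Q$ is $R^*\cdot SL_2(R)$, the quotient of $R^*\times SL_2(R)$ by the group $\{(s,s^{-1}):s^2=1\}$ of order $2$. Since $\ell$ is odd, this quotient does not change mod $\ell$ homology, and passing from the kernel to $GL_2(R)$ takes $Q$-coinvariants. $Q$ is represented by the matrices $\mathrm{diag}(v,1)$, which act trivially on scalars. Hence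
$$H_*(GL_2(R))\cong H_*(R^*)\otimes H_*(SL_2(R))_Q .\tag{3}$$

**Step 2: the class survives in coinvariants.** The matrices $\mathrm{diag}(v,1)$ centralize $\theta(R^*)$, so $\theta_*z$ is $Q$-invariant. As $|Q|$ is prime to $\ell$, invariants map isomorphically to coinvariants. So if $\theta_*z\ne0$, its class $[\theta_*z]$ in $H_*(SL_2(R))_Q$ is nonzero.

**Step 3: conclude.** We have $\mathrm{diag}(su,su^{-1})=s\,\theta(u)$. So $\iota_*\varphi_*(a\otimes z)\in KA$ corresponds under (3) to $a\otimes[\theta_*z]$. This is injective in $a$, and by Lemma 2 the image lies in $\ker Kf_*$. Its degree is $\deg a+\frac{3\ell-5}2$. Finally $H_i(R^*)\ne0$ for all $i\ge0$. This gives Theorem A from Theorem B, and it exhibits the nonzero element $\iota_*\varphi_*(1\otimes z)$, the image of $z$ under $u\mapsto\mathrm{diag}(u,u^{-1})$ in $H_{(3\ell-5)/2}(GL_2(R);\mathbb F_\ell)$. $\square$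

The rest of the notes proves Theorem B. Regularity is no longer needed. Write $\Gamma=SL_2(R)$.

## 5. Farrell cohomology of $SL_2(R)$: one coordinate per pair $\{c,c^{-1}\}$

**Farrell cohomology.** Let $G$ be a group with a torsion-free subgroup of finite index and finite cohomological dimension; that dimension is $\mathrm{vcd}\,G$. A complete resolution is an acyclic complex $\mathcal F$ of projective $\mathbb ZG$-modules that agrees in high degrees with a projective resolution $P$ of $\mathbb Z$. One sets $\hat H^i(G;M)=H^i(\mathrm{Hom}_G(\mathcal F,M))$. A chain map $\mathcal F\to P$ that is the identity in high degrees induces the canonical map $H^i\to\hat H^i$. It is compatible with restriction to subgroups, and it is an isomorphism for $i>\mathrm{vcd}\,G$.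

**Examples.** For $G$ finite, $\hat H^*$ is Tate cohomology. For $G=R^*$ we have $\mathrm{vcd}=r-1$, so $\hat H^{n-1}(R^*)=H^{n-1}(R^*)$, because $n-1=3r-4>r-1$.

**Step 1: subgroups of order $\ell$.** Let $P=\langle g\rangle\subset\Gamma$ have order $\ell$. Its generator $g$ is diagonalizable with eigenvalues $\zeta,\zeta^{-1}$, where $\zeta\ne1$ and $\zeta^\ell=1$. Now $\zeta-\zeta^{-1}=\zeta^{-1}(\zeta^2-1)$ is a unit of $R$, so the eigenprojection $(g-\zeta^{-1})/(\zeta-\zeta^{-1})$ and its complement are defined over $R$. So $R^2=M_1\oplus M_2$ with $P$ the image of $\mu_\ell$ in the torus $T_P\cong R^*$ of this decomposition.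

The centralizer of $P$ preserves both eigenspaces, so it is $T_P$. If $h$ normalizes $P$ and $hgh^{-1}=g^i$, comparing eigenvalues gives $i=\pm1$. In the case $-1$, $h$ exchanges $M_1$ and $M_2$ and inverts $T_P$. So $N(P)$ is $T_P$, or contains it with index $2$, the nontrivial coset acting by inversion.

The subgroup $P$ determines the unordered pair $\{M_1,M_2\}$ and conversely, and $[M_2]=[M_1]^{-1}$. By the conjugacy argument of Section 1, conjugacy classes of such $P$ correspond bijectively to
$$\mathcal P=\mathrm{Pic}(R)/(c\sim c^{-1}).$$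
An elementary abelian $\ell$-subgroup containing $P$ lies in $T_P\cong R^*$, whose $\ell$-torsion is $\mu_\ell$. So such subgroups have rank at most $1$.

**Step 2: decompose.** Since elementary abelian $\ell$-subgroups have rank $\le1$, Brown (*Cohomology of Groups*, Cor. X.7.4) gives that restriction is an isomorphism $\hat H^*(\Gamma;\mathbb Z)_{(\ell)}\cong\prod_{\mathcal P}\hat H^*(N(P);\mathbb Z)_{(\ell)}$. (That $\mathrm{vcd}\,\Gamma<\infty$ is recalled in Section 6.) Localize at $\ell$ the long exact sequences of $0\to\mathbb Z\xrightarrow{\ell}\mathbb Z\to k\to0$; the terms with coefficients $k$ do not change. The five lemma gives the same statement with coefficients $k$. Write $N_c,T_c$ for representatives of the class of $c$. Then $\mathrm{vcd}\,N_c=r-1<n-1$, and $[N_c:T_c]\in\{1,2\}$ is prime to $\ell$, so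
$$\hat H^{n-1}(\Gamma)\cong\prod_{c\in\mathcal P}\hat H^{n-1}(N_c)=\prod_{c\in\mathcal P}H^{n-1}(N_c)=\prod_{c\in\mathcal P}H^{n-1}(T_c)^{N_c/T_c}.\tag{4}$$

**Step 3: the classes $t_c$.** Let $t_c\in\hat H^{n-1}(\Gamma)$ have $c$-component $top$ and all other components $0$. This is allowed since $top$ is inversion invariant; for the same reason the identification $T_c\cong R^*$, which is defined up to inversion, does not matter.

So Farrell cohomology contains exactly what we want: a class that restricts to $top$ on one chosen torus and to $0$ on the others. What must be checked is whether it comes from ordinary cohomology $H^{n-1}(\Gamma)$.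

## 6. The dualizing module and the obstruction sequence

This section identifies the obstruction to lifting from $\hat H^{n-1}(\Gamma)$ to $H^{n-1}(\Gamma)$.

### A contractible space with proper cocompact action

Let $\bar X$ be the Borel–Serre bordification of $X=(\mathbb H^3)^{r-1}$, the symmetric space of $\mathrm{Res}_{F/\mathbb Q}SL_2$, which has $\mathbb Q$-rank $1$. It is a contractible manifold with boundary, of dimension $3(r-1)=n$, on which $SL_2(F)$ acts. Arithmetic subgroups act properly with compact quotient. The boundary is the disjoint union of contractible open and closed pieces indexed by the proper $F$-parabolics, that is, by $\mathbb P^1(F)$. Let $\mathcal T$ be the tree of $SL_2(F_{\mathfrak p})$, where every vertex has $\ell+1$ neighbors, and let $\mathcal Y=\bar X\times\mathcal T$. The group $\Gamma$ has finitely many orbits of simplices on $\mathcal T$, with arithmetic stabilizers, so it acts on the contractible space $\mathcal Y$ properly with compact quotient. By Borel–Serre (*Cohomologie d'immeubles et de groupes S-arithmétiques*, Topology 15 (1976)),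 $\Gamma$ is a virtual duality group of dimension $n$, in particular of type VFP, with
$$H^*(\Gamma;\mathbb Z\Gamma)\cong H_c^*(\mathcal Y;\mathbb Z)\quad\text{as }\Gamma\text{-modules}.\tag{5}$$
Being a virtual duality group of dimension $n$ means that a torsion-free subgroup $\Gamma'$ of finite index has a finite resolution of $\mathbb Z$ by finitely generated projectives, $\mathrm{cd}\,\Gamma'=n$, and $H^*(\Gamma';\mathbb Z\Gamma')$ is torsion free and concentrated in degree $n$.

**Why (5) holds.** Since $\mathcal Y$ is contractible, $H^*(\Gamma;\mathbb Z\Gamma)$ is the $\Gamma$-equivariant cohomology of $\mathcal Y$ with coefficients $\mathbb Z\Gamma$. Let $p:\mathcal Y\to\mathcal Y/\Gamma$. There is a spectral sequence from the cohomology of $\mathcal Y/\Gamma$ with coefficients in sheaves with stalks $H^q(\Gamma_y;\mathbb Z\Gamma)$. The stabilizers $\Gamma_y$ are finite and $\mathbb Z\Gamma$ is free over them, so these stalks vanish for $q>0$. What remains is the cohomology of $\mathcal Y/\Gamma$ in the sheaf of equivariant locally constant maps $h:p^{-1}(U)\to\mathbb Z\Gamma$.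

Write $h=\sum_\gamma h_\gamma\gamma$. Equivariance gives $h_\gamma(y)=h_1(\gamma^{-1}y)$, so $h$ is determined by the locally constant function $h_1$. If $h$ is constant near $y$, only finitely many translates of a small compact neighborhood of $y$ meet the support of $h_1$, so this support is proper over $U$. Conversely, if the support of $h_1$ is proper over $U$, then near $y$ only finitely many $h_\gamma$ are nonzero, and $h$ is locally constant. So the sheaf is $p_!\mathbb Z$. As $p$ has discrete fibers and $\mathcal Y/\Gamma$ is compact, $H^*(\mathcal Y/\Gamma;p_!\mathbb Z)=H_c^*(\mathcal Y;\mathbb Z)$. Right multiplication by $\delta$ on $\mathbb Z\Gamma$ becomes $h_1\mapsto h_1(\delta\,\cdot)$, so the module structures agree.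

### The module $D$

**Proposition 3.** $H^*(\Gamma;\mathbb Z\Gamma)$ is concentrated in degree $n$, where it is the torsion-free module
$$D=\ker(\mathbb Z[\mathbb P^1(F)]\to\mathbb Z)\otimes H_c^1(\mathcal T;\mathbb Z).$$
Moreover $D\otimes k=S\otimes_kD_{\mathfrak p}$ with $S=\ker(k[\mathbb P^1(F)]\to k)$ and $D_{\mathfrak p}=H_c^1(\mathcal T;k)$.

*Proof.* *The factor $\bar X$.* $SL_2(F)$ preserves the orientation of $X$, since it acts through the connected group $SL_2(\mathbb C)^{r-1}$. Lefschetz duality and contractibility of $\bar X$ give, equivariantly,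
$$H_c^i(\bar X;\mathbb Z)\cong H_{n-i}(\bar X,\partial\bar X)\cong\tilde H_{n-i-1}(\partial\bar X)$$
with integral coefficients. As $\partial\bar X$ is a disjoint union of contractible pieces indexed by $\mathbb P^1(F)$, this is $\ker(\mathbb Z[\mathbb P^1(F)]\to\mathbb Z)$ for $i=n-1$ and $0$ otherwise.

*The factor $\mathcal T$.* $H^0_c(\mathcal T;\mathbb Z)=0$, since a finitely supported constant function on an infinite tree is $0$. So $H_c^*(\mathcal T;\mathbb Z)$ is concentrated in degree $1$, where it is the cokernel of $d:C_c^0\to C_c^1$. It is torsion free: if $m\alpha=dg$ with $g$ finitely supported, then $g$ is constant mod $m$, hence $0$ mod $m$. So $g=mg'$ and $\alpha=dg'$.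

*Product.* Both factors are torsion free, so Künneth for compact supports gives $D$ in degree $n$. Reducing mod $\ell$, the augmentation $\mathbb Z[\mathbb P^1(F)]\to\mathbb Z$ splits as a map of groups, and cokernels commute with $\otimes k$. $\square$

### The sequence

**Proposition 4.** (cf. Brown, Ch. X §3) There is an exact sequence
$$H^{n-1}(\Gamma)\to\hat H^{n-1}(\Gamma)\xrightarrow{\ \delta\ }H_0(\Gamma;D\otimes k),\tag{6}$$
where the first map is the canonical one.

*Proof.* The idea is to build a complete resolution as the dual of a mapping cone, so that the difference between $\hat H$ and $H$ is visible. Right modules are treated as left modules through $\gamma\mapsto\gamma^{-1}$.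

**Step 1: two complexes.** Let $P_*\to\mathbb Z$ be a resolution by finitely generated projective $\mathbb Z\Gamma$-modules, and put $C_j=\mathrm{Hom}_\Gamma(P_{n-j},\mathbb Z\Gamma)$, which is nonzero only for $j\le n$. Then $H_j(C)=H^{n-j}(\Gamma;\mathbb Z\Gamma)$. So by Proposition 3 the only homology is $H_0(C)=D$.

Let $Q_*\to D$ be a resolution by finitely generated projectives. It exists: $\Gamma'$ is a duality group with dualizing module $D$, so dualizing a finite resolution for $\Gamma'$ shows that $D$ has a resolution by finitely generated projective $\mathbb Z\Gamma'$-modules. Choose a finitely generated free $\mathbb Z\Gamma$-module mapping onto $D$. It is finitely generated free over $\Gamma'$, so the kernel has the same property over $\Gamma'$. Iterate.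

**Step 2: a quasi-isomorphism.** $C$ is exact in positive degrees and its $0$-cycles map onto $D$. So the identity of $D$ lifts to a chain map $h:Q\to C$, with $Q_0$ landing in the $0$-cycles. It is a quasi-isomorphism. Therefore $\mathrm{Cone}(h)$, with $\mathrm{Cone}(h)_j=C_j\oplus Q_{j-1}$, is an acyclic complex of finitely generated projectives.

**Step 3: its dual is acyclic.** A $\mathbb Z$-free $\Gamma'$-module $M$ has projective dimension at most $N=\mathrm{cd}\,\Gamma'$: tensor $M$ over $\mathbb Z$ with a projective resolution of $\mathbb Z$ of length $N$. A cycle module $Z_j$ of the cone is an $N$-th syzygy of the cycle module $Z_{j-N}$, which is $\mathbb Z$-free. So by Schanuel $Z_j$ is projective over $\Gamma'$. All short exact sequences of cycles then split over $\Gamma'$, and the cone is contractible over $\Gamma'$. Since $\mathrm{Hom}_\Gamma(-,\mathbb Z\Gamma)\cong\mathrm{Hom}_{\Gamma'}(-,\mathbb Z\Gamma')$ for finite index, the complex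
$$\mathcal F_i=\mathrm{Hom}_\Gamma(\mathrm{Cone}(h)_{n-i},\mathbb Z\Gamma)$$
is acyclic. The inclusion $C\subset\mathrm{Cone}(h)$ dualizes to a surjection $\mathcal F\to P$. For $i\ge n$ we have $Q_{n-i-1}=0$, so $\mathcal F_i=P_i$. Hence $\mathcal F$ is a complete resolution, and $\mathcal F\to P$ induces the canonical map.

**Step 4: the long exact sequence.** For finitely generated projectives, $\mathrm{Hom}_\Gamma(\mathcal F_i,M)=\mathrm{Cone}(h)_{n-i}\otimes_\Gamma M$ and $\mathrm{Hom}_\Gamma(P_i,M)=C_{n-i}\otimes_\Gamma M$. The long exact sequence of the cone reads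
$$H_{n-i}(Q\otimes_\Gamma M)\to H^i(\Gamma;M)\to\hat H^i(\Gamma;M)\to H_{n-i-1}(Q\otimes_\Gamma M).$$
Take $M=k$, $i=n-1$. By right exactness $H_0(Q\otimes_\Gamma k)=D\otimes_\Gamma k=H_0(\Gamma;D\otimes k)$. $\square$

**Check on a finite group.** If $\Gamma$ is replaced by a finite group $G$, then $n=0$ and $D=\mathbb Z$. The sequence for coefficients $k$ becomes $0\to\hat H^{-1}(G)\to H_0(G;k)$, in accordance with the description of $\hat H^{-1}(G;M)$ as the kernel of the norm on $M_G$.

## 7. A one-dimensional obstruction, and Hecke operators between tori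

**Proposition 5.** $\dim_kH_0(\Gamma;D\otimes k)\le1$.

The proof is in Section 8. Let us see how far (6) goes with it.

**One torus is not enough.** Take $t_1$, the Farrell class of the diagonal torus. If $\delta(t_1)=0$ we are done: a lift $\kappa$ has $\theta^*\kappa=top$. But nothing so far excludes $\delta(t_1)\ne0$, and with one torus there is no way around it. If $|\mathcal P|\ge2$, a nontrivial combination $\sum\lambda_ct_c$ lifts, because the obstruction space is a line. However, this combination may have $\lambda_1=0$. Then the lift detects some $z_{R^2}(c)$ with $c\ne1$, while $KA$ involves only the diagonal torus. The missing piece is a link between different tori: if $\theta_*z$ vanished, all $z_{R^2}(c)$ would vanish. Hecke operators provide it.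

**Hecke operators.** Let $\mathfrak q$ be a nonzero prime of $R$, and $L'\subset L$ lattices with $L/L'\cong R/\mathfrak q$. Such $L'$ correspond to lines in $L/\mathfrak qL$. The group $\Gamma(L)$ permutes them transitively: if $L=M_1\oplus M_2$, the maps $\mathrm{Hom}(M_2,M_1)\to\mathrm{Hom}(M_2/\mathfrak q,M_1/\mathfrak q)$ and the same with $1,2$ exchanged are surjective, and elementary matrices generate $SL_2(R/\mathfrak q)$. So the stabilizer $\Gamma(L)\cap\Gamma(L')$ of $L'$ has finite index in $\Gamma(L)$. Comparing with $M_1\oplus\mathfrak qM_2$, we see $[\Lambda^2L']=[\mathfrak q][\Lambda^2L]$. Let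
$$\tau:H_*(\Gamma(L))\xrightarrow{\ tr\ }H_*(\Gamma(L)\cap\Gamma(L'))\to H_*(\Gamma(L')).$$

**Lemma 6.** $\tau z_L(b)=z_{L'}(b)+z_{L'}([\mathfrak q]b)$.

*Proof.* Let $L=M_1\oplus M_2$ with $[M_1]=b$, and let $T\cong R^*$ be its torus. By the double coset formula, $\tau z_L(b)$ is a sum over the $T$-orbits of lattices $L''=gL'$, $g\in\Gamma(L)$. The term of $L''$ is obtained by transferring $z$ from $T$ to the stabilizer $T_{L''}$, mapping to $\Gamma(L'')$, and conjugating by $g^{-1}$ into $\Gamma(L')$.

*Fixed lattices.* $T$ fixes $M_1\oplus\mathfrak qM_2$ and $\mathfrak qM_1\oplus M_2$. Here the transfer is the identity. The image in $H_*(\Gamma(L''))$ is $z_{L''}(b)$, respectively $z_{L''}([\mathfrak q]b)$. By (ii), conjugation turns these into $z_{L'}(b)$ and $z_{L'}([\mathfrak q]b)$.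

*All others.* If the line of $L''$ is not a coordinate line, then $u\in T_{L''}$ only if $u\equiv u^{-1}$, that is, $u^2\equiv1$ mod $\mathfrak q$. Since $1-\xi_\ell^2\in R^*$, $\mu_\ell\not\subset T_{L''}$. As $T_{L''}$ has finite index in $T$, it is $\mathbb Z^{r-1}$ times a group of order dividing $2$. Then $H_{3r-4}(T_{L''})=0$, because $3r-4>r-1$, and the term is $0$. $\square$

**Proposition 7.** If $\theta_*z=z_{R^2}(1)=0$, then $z_{R^2}(c)=0$ for all $c\in\mathrm{Pic}(R)$.

*Proof.* Every ideal class contains infinitely many primes, so choose primes $\mathfrak q\in c$ and $\mathfrak q'\in c^{-1}$ of $R$. Choose lattices $R^2=L\supset L'\supset L''$ with successive quotients $R/\mathfrak q$, $R/\mathfrak q'$, and let $\tau,\tau'$ be the corresponding operators. Then $[\Lambda^2L'']=cc^{-1}=1$, so $L''\cong R^2$ by Steinitz. Lemma 6 twice, followed by (i) for $L''$, gives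
$$0=\tau'\tau z_L(1)=\tau'\big(z_{L'}(1)+z_{L'}(c)\big)=z_{L''}(1)+z_{L''}(c^{-1})+z_{L''}(c)+z_{L''}(1)=2z_{L''}(1)+2z_{L''}(c).$$
By (ii), $z_{L''}(1)=0$. As $2$ is invertible, $z_{L''}(c)=0$, and again by (ii) $z_{R^2}(c)=0$. $\square$

**Proof of Theorem B from Proposition 5.** Suppose $\theta_*z=0$. By Proposition 7 all $z_{R^2}(c)$ vanish. As $\mathrm{Pic}(R)\ne0$ and $c=1$ is alone in its class, $|\mathcal P|\ge2$. The $t_c$ are linearly independent by (4), and $\delta$ has values in a space of dimension at most $1$. So there is $\lambda=(\lambda_c)\neq0$ with $\delta(\sum\lambda_ct_c)=0$. By (6) some $\kappa\in H^{n-1}(\Gamma)$ maps to $\sum\lambda_ct_c$. The canonical map is compatible with restriction and $H^{n-1}(T_c)=\hat H^{n-1}(T_c)$, so $\kappa|_{T_c}=\lambda_c\,top$. Therefore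
$$0=\langle\kappa,z_{R^2}(c)\rangle=\langle\kappa|_{T_c},z\rangle=\lambda_c\langle top,z\rangle=\lambda_c$$
for every $c$, a contradiction. $\square$

## 8. Coinvariants of $S\otimes D_{\mathfrak p}$: proof of Proposition 5

**Reduction.** Tensor $0\to S\to k[\mathbb P^1(F)]\to k\to0$ with $D_{\mathfrak p}$. By Shapiro's lemma there is an exact sequence
$$H_1(\Gamma;D_{\mathfrak p})\to H_0(\Gamma;S\otimes D_{\mathfrak p})\to\bigoplus_{x\in\Gamma\backslash\mathbb P^1(F)}H_0(\Gamma_x;D_{\mathfrak p}).$$
(In this section $x$ is a point of $\mathbb P^1(F)$.) So Proposition 5 follows from (a) $H_0(\Gamma_x;D_{\mathfrak p})=0$ and (b) $\dim H_1(\Gamma;D_{\mathfrak p})\le1$. Both use the exact sequence of finitely supported $k$-valued cochains on the tree, valid because $H^0_c(\mathcal T;k)=0$: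
$$0\to C_c^0\xrightarrow{\ d\ }C_c^1\to D_{\mathfrak p}\to0.\tag{7}$$

### (a) A cusp contributes nothing

**Step 1: orient the tree.** Regard $x\in\mathbb P^1(F)\subset\mathbb P^1(F_{\mathfrak p})$ as an end of $\mathcal T$ and orient all edges towards $x$; this is $\Gamma_x$-invariant. Each vertex $v$ has one outgoing edge $e_v$ and $\ell$ incoming edges, and
$$d1_v=\sum_{e\text{ incoming at }v}1_e-1_{e_v}.$$
So in $D_{\mathfrak p}$ the class of $1_{e_v}$ is the sum of the classes of the incoming edges.

**Step 2: unipotents are dense.** Let $U_x$ be the group of unipotent elements of $\Gamma_x$. It is a rank one projective $R$-module inside $U_x(F_{\mathfrak p})\cong F_{\mathfrak p}$. Since $R=\bigcup_k\pi^{-k}O$ and $O$ is dense in the completion of $O$ at $\mathfrak p$, $R$ is dense in $F_{\mathfrak p}$. Hence so is $U_x$ in $U_x(F_{\mathfrak p})$.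

**Step 3: the local group permutes incoming edges transitively.** Take two edges coming into $v$. They lie on lines from ends $y,y'$ to $x$ through $v$. Some $u\in U_x(F_{\mathfrak p})$ carries $y$ to $y'$, hence the first line to the second. As a unipotent element, $u$ fixes a ray towards $x$, so it preserves heights relative to $x$. Now $uv$ and $v$ both lie on the second line at the same height, so $uv=v$; and $u$ carries the first edge to the second, by comparing heights one step below.

**Step 4: pass to $U_x$.** The set of elements of $U_x(F_{\mathfrak p})$ carrying a given edge to a given edge is open. It is nonempty by Step 3, so it meets the dense subgroup $U_x$. An element carrying one incoming edge at $v$ to another fixes $v$, since orientations are preserved. So the stabilizer of $v$ in $U_x$ is transitive on the $\ell$ incoming edges.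

**Step 5: conclude.** In $H_0(\Gamma_x;D_{\mathfrak p})$ the incoming edges at $v$ have equal classes. Their sum is $\ell$ times one of them, that is, $0$. By Step 1, $1_{e_v}=0$. Every edge is $e_v$ for its tail $v$, so $H_0(\Gamma_x;D_{\mathfrak p})=0$.

### (b) Reduction to $H_1(\Gamma_0(\mathfrak p))$

**Orbits.** $\Gamma$ contains $E_{12}(R)$ and $E_{21}(R)$, so its closure contains all elementary matrices over $F_{\mathfrak p}$, and $\Gamma$ is dense in $SL_2(F_{\mathfrak p})$. Stabilizers of simplices are open, so $\Gamma$ has the same orbits on $\mathcal T$ as $SL_2(F_{\mathfrak p})$: two orbits of vertices, distinguished by type, and one orbit of edges. Let $e=\{v,v'\}$ be given by the lattices $O^2$ and $O\oplus\mathfrak p$ (completed at $\mathfrak p$). Since an element of $R$ that is integral at $\mathfrak p$ lies in $O$,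
$$\Gamma_v=SL_2(O),\qquad\Gamma_e=\Gamma_0(\mathfrak p)=\left\{\begin{pmatrix}a&b\\c&d\end{pmatrix}\in SL_2(O):c\in\mathfrak p\right\}.$$

**The long exact sequence.** Orient edges from type $0$ to type $1$. Then $C_c^1\cong k[\Gamma/\Gamma_e]$ and $C_c^0\cong k[\Gamma/\Gamma_v]\oplus k[\Gamma/\Gamma_{v'}]$. By Shapiro, (7) gives
$$H_1(\Gamma_0(\mathfrak p);k)\to H_1(\Gamma;D_{\mathfrak p})\to k^2\to k.$$
A vertex of type $0$ is the tail, and one of type $1$ the head, of $\ell+1$ edges. So the last map is $(\alpha,\beta)\mapsto(\ell+1)(\beta-\alpha)=\beta-\alpha$, with one-dimensional kernel. Hence (b) follows from the next lemma.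

**Lemma 8.** For $\ell\ge5$, $H_1(\Gamma_0(\mathfrak p);\mathbb F_\ell)=0$.

*Proof.* We find generators of $\Gamma_0(\mathfrak p)$ and show that every homomorphism $\chi:\Gamma_0(\mathfrak p)\to\mathbb F_\ell$ kills them.

**Step 1: generators of $SL_2(O)$.** For $\ell\ge5$ the group $O^*$ is infinite, so $SL_2(O)$ is generated by elementary matrices (Vaserstein, Math. USSR Sb. 18 (1972), with the proof completed by Liehl, J. reine angew. Math. 323 (1981)). With $w=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ we have $w^{-1}E_{12}(b)w=E_{21}(-b)$. So $\{E_{12}(b):b\in O\}\cup\{w\}$ generates $SL_2(O)$.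

**Step 2: coset representatives.** $SL_2(O)$ acts transitively on $\mathbb P^1(\mathbb F_\ell)$, and $\Gamma_0(\mathfrak p)$ is the stabilizer of $\infty=(1:0)$. The elements $u_a=(1-\xi_\ell^a)/(1-\xi_\ell)\equiv a$ mod $\mathfrak p$, $1\le a\le\ell-1$, are units of $O$ and represent all nonzero residues. Let $\Sigma=\{0,u_1,\dots,u_{\ell-1}\}$. The first column of $E_{12}(\sigma)w=\begin{pmatrix}\sigma&-1\\1&0\end{pmatrix}$ is $(\sigma,1)$. So we may take the representatives $1$ for $\infty$ and $E_{12}(\sigma)w$ for $(\sigma:1)$, $\sigma\in\Sigma$.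

**Step 3: Schreier generators.** For a generator $s$ and a point $q$ with representative $t_q$, the Schreier generator is $t_{sq}^{-1}s\,t_q$. They are as follows.

* $E_{12}(b)$ at $\infty$: $E_{12}(b)$.
* $E_{12}(b)$ at $(\sigma:1)$, going to $(\sigma':1)$: $w^{-1}E_{12}(b+\sigma-\sigma')w=E_{21}(\sigma'-\sigma-b)$, with $\sigma'-\sigma-b\in\mathfrak p$.
* $w$ at $\infty$: $w^{-1}w=1$. $w$ at $(0:1)$: $w^2=-1$.
* $w$ at $(\sigma:1)$ with $\sigma$ a unit, going to $(\sigma':1)$ with $\sigma'\equiv-\sigma^{-1}$. Put $\beta=\sigma'+\sigma^{-1}\in\mathfrak p$. Since $w^{-1}E_{12}(-\sigma')w=E_{21}(\sigma')$, the generator is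
$$E_{21}(\beta)\,E_{21}(-\sigma^{-1})E_{12}(\sigma)w=E_{21}(\beta)\begin{pmatrix}\sigma&-1\\0&\sigma^{-1}\end{pmatrix}=E_{21}(\beta)\,\mathrm{diag}(\sigma,\sigma^{-1})\,E_{12}(-\sigma^{-1}).$$

So $\Gamma_0(\mathfrak p)$ is generated by $E_{12}(O)$, $E_{21}(\mathfrak p)$ and the matrices $\mathrm{diag}(u,u^{-1})$, $u\in O^*$; the matrix $-1$ is the case $u=-1$.

**Step 4: $\chi$ kills the unipotents.** Conjugation by $\mathrm{diag}(u,u^{-1})$ sends $E_{12}(b)$ to $E_{12}(u^2b)$, so $b\mapsto\chi(E_{12}(b))$ kills $(u^2-1)O$. Take $u=u_2$. Then $u^2-1\equiv3\not\equiv0$ mod $\mathfrak p$, because $\ell\ge5$. As $\mathfrak p$ is the only prime over $\ell$, the ideal $(u^2-1)O$ has index prime to $\ell$ in $O$, so $\chi(E_{12}(O))=0$. Likewise $E_{21}(b)$ goes to $E_{21}(u^{-2}b)$, so $b\mapsto\chi(E_{21}(b))$ kills $(u^{2}-1)\mathfrak p$, of index prime to $\ell$ in $\mathfrak p$, and $\chi(E_{21}(\mathfrak p))=0$.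

**Step 5: $\chi$ kills the diagonal matrices.** Let $v\in O^*$ with $v\equiv1$ mod $\mathfrak p$. Then
$$\mathrm{diag}(v,v^{-1})=E_{21}\!\left(-\tfrac{v-1}v\right)E_{12}(1)\,E_{21}(v-1)\,E_{12}(-v^{-1}).$$
To check, the product of the last three factors is $\begin{pmatrix}v&1\\v-1&1\end{pmatrix}E_{12}(-v^{-1})=\begin{pmatrix}v&0\\v-1&v^{-1}\end{pmatrix}$, and the first factor clears the lower left entry. All factors lie in $E_{21}(\mathfrak p)$ or $E_{12}(O)$, so $\chi(\mathrm{diag}(v,v^{-1}))=0$. For general $u\in O^*$ take $v=u^{\ell-1}\equiv1$. Then $(\ell-1)\chi(\mathrm{diag}(u,u^{-1}))=0$, hence $\chi(\mathrm{diag}(u,u^{-1}))=0$. So $\chi=0$. $\square$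

This proves (b), hence Proposition 5, hence Theorem B by Section 7, hence Theorem A by Section 4. $\blacksquare$
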